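# Cyclic sieving for flagged staircase tableaux: a Pfaffian ring that rotates

## A skew-symmetric matrix that turns with a polygon

Fix positive integers $n$ and $\ell$ and put
$$m=n+1+2\ell .$$
Number the vertices of a regular $m$-gon cyclically by $1,\dots,m$, read modulo $m$. A chord is a pair $\{a,b\}$ of distinct vertices; the edges of the polygon count as chords, so there are $\binom m2$ of them. Two chords cross if their four endpoints are distinct and alternate around the polygon.

Let $V=\mathbb C^m$ have basis $v_1,\dots,v_m$, and write $x_{ij}=v_i\wedge v_j$ for $i<j$. We think of the variable $x_{ij}$ as the chord $\{i,j\}$, and of the $x_{ij}$ as the entries above the diagonal of a generic skew-symmetric $m\times m$ matrix. Let $c\in GL(V)$ be the twisted shift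
$$c\,v_i=v_{i+1}\ (i<m),\qquad c\,v_m=-v_1 .$$
Then $c\,x_{ij}=x_{i+1,j+1}$ if $j<m$, and $c\,x_{im}=v_{i+1}\wedge(-v_1)=v_1\wedge v_{i+1}=x_{1,i+1}$. So $c$ permutes the variables exactly as the rotation $i\mapsto i+1$ permutes the chords, and no sign appears. The minus sign in $cv_m$ is there for this purpose.

Let $S=\mathrm{Sym}(\Lambda^2V)=\mathbb C[x_{ij}]$. For an even number of indices, the Pfaffian of the corresponding skew submatrix is the signed sum, over all perfect matchings of the indices, of the product of the variables of the matched pairs. For four indices it is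
$$x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}.$$
Let $I\subset S$ be the ideal generated by all Pfaffians on $2\ell+2$ indices, and $R=S/I$. The ideal $I$ is stable under $GL(V)$, so $c$ acts on every graded piece $R_k$.

Now look at one Pfaffian on $2\ell+2$ indices as a sum over matchings of polygon vertices. Exactly one matching consists of pairwise crossing chords: if $c_1<\dots<c_{2\ell+2}$ are the vertices, each chord must have $\ell$ of the other vertices on each side, so $c_a$ is matched with $c_{a+\ell+1}$. In the four-term example this is the middle term. So $R$ should be comparable with a combinatorial ring in which sets of $\ell+1$ pairwise crossing chords are forbidden.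

**Definition ($\ell$-triangulations).** $\Delta$ is the simplicial complex on all chords whose faces are the sets of chords without $\ell+1$ pairwise crossing members. Its facets (maximal faces) are the $\ell$-triangulations of the $m$-gon. A chord is relevant if its cyclic length, the smaller of the two distances between its endpoints around the polygon, is greater than $\ell$.

For $\ell=1$ the facets are the ordinary triangulations together with all edges. For $m=2\ell+2$ the only forbidden set is the set of all $\ell+1$ diameters, so a facet consists of all chords but one diameter.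

Here is what the ring is for. We shall prove that $R$ and the Stanley–Reisner ring of $\Delta$ have, in every degree, the same trace for every power of $c$. The traces on $R$ are values of Schur functions, and the traces on the Stanley–Reisner ring count rotation-invariant faces. So the number of facets of $\Delta$ with a given rotational symmetry can be read off from symmetric functions. Those facets are flagged tableaux in disguise, and rotation is promotion. The question answered in this way is the following.

## Flagged staircases, promotion, and the sieving polynomial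

**Definition (flagged tableaux).** For a partition $\lambda$ and a sequence $b=(b_1,b_2,\dots)$ of positive integers (the flag), $\mathrm{FT}(\lambda,b)$ is the set of semistandard tableaux of shape $\lambda$ (rows weakly increasing, columns strictly increasing, positive integer entries) in which every entry of row $i$ is at most $b_i$. Throughout, $sc_n=(n,n-1,\dots,1)$, $b=(\ell+1,\ell+2,\dots,\ell+n)$, and $N=\ell+n$ is the largest possible entry.

We write tableaux row by row with slashes. For $n=2$, $\ell=1$ the flag is $(2,3)$, and $\mathrm{FT}(sc_2,b)=\{11/2,\ 11/3,\ 12/2,\ 12/3,\ 22/3\}$.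

**Definition (promotion).** Let $1\le k<N$ and $T\in\mathrm{FT}(sc_n,b)$. An entry $k$ of $T$ is free if the box directly below it does not contain $k+1$ and $k+1$ is at most the flag bound of its row. An entry $k+1$ is free if the box directly above it does not contain $k$. In each row the free entries $k,k+1$ form a contiguous segment, say $r$ copies of $k$ followed by $s$ copies of $k+1$; the map $\rho_k$ replaces it by $s$ copies of $k$ followed by $r$ copies of $k+1$, in every row simultaneously. Promotion is
$$\mathrm{pro}=\rho_{N-1}\circ\cdots\circ\rho_2\circ\rho_1 .$$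

The segment is contiguous for this reason. If a $k$ has $k+1$ below it, so has every $k$ to its left in the row; if a $k+1$ has $k$ above it, so has every $k+1$ to its right; and if $k+1$ exceeds the flag bound, the row has no free entry at all. The replacement keeps the tableau in $\mathrm{FT}(sc_n,b)$ and keeps the set of free boxes, so $\rho_k$ is an involution and $\mathrm{pro}$ is a bijection.

**Definition (cyclic sieving).** Let $C$ be a finite cyclic group of order $m$ with generator $c$, acting on a finite set $X$ (not necessarily faithfully), and let $f(x)\in\mathbb Z[x]$. The triple $(X,C,f)$ exhibits the cyclic sieving phenomenon if, with $\omega$ a primitive $m$-th root of unity, for every integer $k$ the number of elements of $X$ fixed by $c^k$ equals $f(\omega^k)$.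

Put $[a]_x=1+x+\dots+x^{a-1}$ and
$$Cat_\ell(x)=\prod_{1\le i\le j\le n}\frac{[i+j+2\ell]_x}{[i+j]_x}.$$
It is known (Ceballos–Labbé–Stump; Serrano–Stump) that the order of $\mathrm{pro}$ on $\mathrm{FT}(sc_n,b)$ divides $m=n+1+2\ell$; Lemma 4 below reproves this. So the cyclic group $\langle\mathrm{pro}\rangle$ of order $m$ acts. The problem, from Joseph Bernstein, Jessica Striker, Corey Vorland, "$P$-strict promotion and $B$-bounded rowmotion, with applications to tableaux of many flavors", arXiv:2012.12219 (2020), is to prove or disprove that $(\mathrm{FT}(sc_n,b),\langle\mathrm{pro}\rangle,Cat_\ell(x))$ exhibits the cyclic sieving phenomenon.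

Two cases can be done by hand.

Let $n=1$, so $m=2\ell+2$. A tableau is one entry in $\{1,\dots,\ell+1\}$. An entry $1$ is raised by $\rho_1$, then by $\rho_2$, and so on, and ends as $\ell+1$. An entry $j\ge2$ is lowered to $j-1$ by $\rho_{j-1}$ and then stays. So $\mathrm{pro}$ is an $(\ell+1)$-cycle. The polynomial is $[2\ell+2]_x/[2]_x=1+x^2+\dots+x^{2\ell}$. Since $\omega^2$ is a primitive $(\ell+1)$-th root of unity, its value at $\omega^k$ is $\ell+1$ if $(\ell+1)\mid k$ and $0$ otherwise, as required.

Let $n=2$, $\ell=1$, so $m=5$. Take $11/2$. Under $\rho_1$ the left $1$ is blocked by the $2$ below it, that $2$ is blocked too, and the right $1$ becomes $2$, which gives $12/2$. Under $\rho_2$ the $2$ in row 1 is blocked by the flag and the $2$ in row 2 becomes $3$. So $\mathrm{pro}(11/2)=12/3$. Computing the others in the same way gives the $5$-cycle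
$$11/2\to12/3\to12/2\to11/3\to22/3\to11/2 .$$
The polynomial is $[4][5][6]/([2][3][4])=[5]_x(1-x+x^2)=1+x^2+x^3+x^4+x^6$. It equals $5$ at $x=1$ and vanishes at the primitive fifth roots of unity, as required.

The answer is yes in general, with explicit values. Put
$$A(p,q)=\prod_{j=0}^{q-1}\frac{j!\,(2(p-q)+j)!}{((p-q+j)!)^2},\qquad B(p,h)=\prod_{j=0}^{h-1}(2(p-2h)+2j)!\,(2j+1)!\Big/\prod_{i=1}^{2h}(p-i)! .$$

**Theorem 1.** Let $d\mid m$, $p=m/d$, let $\omega_d$ be any primitive $d$-th root of unity, and let $k\in\mathbb Z$ with $m/\gcd(k,m)=d$. Then $\#\{T\in\mathrm{FT}(sc_n,b):\mathrm{pro}^kT=T\}=Cat_\ell(\omega_d)$, and the common value is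

* (i) $A(p,q)^{(d-1)/2}B(p,q/2)$ if $d$ is odd, $d\mid2\ell$, $q=2\ell/d$;
* (ii) $A(p,q)^{d/2}$ if $d$ is even, $d\mid2\ell$, $q=2\ell/d$;
* (iii) $A(p,\sigma)^{(d-1)/2}B(p,(\sigma-1)/2)$ if $d\mid2\ell+1$, $\sigma=(2\ell+1)/d$;
* (iv) $0$ otherwise.

Consequently, for all $n,\ell\ge1$ the triple $(\mathrm{FT}(sc_n,b),\langle\mathrm{pro}\rangle,Cat_\ell(x))$ exhibits the cyclic sieving phenomenon.

In (i) $q$ is even, and in (iii) $d$ and $\sigma$ are odd. For $d=1$ both (i) and (iii) apply and both give $B(m,\ell)$. The last sentence follows from the rest, because $\omega^k$ is a primitive $d$-th root of unity with $d=m/\gcd(k,m)$.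

As a check, take $n=3$, $\ell=1$, $m=6$; by Lemmas 3 and 4 we shall be counting triangulations of a hexagon. For $d=1$: $B(6,1)=8!/(5!\,4!)=14$ triangulations. For $d=2$: $q=1$, $p=3$, and $A(3,1)=4!/(2!)^2=6$; the half-turn-symmetric triangulations consist of one of three diameters and one of two symmetric completions. For $d=3$: $\sigma=1$, $p=2$, and $A(2,1)B(2,0)=2$, the two triangulations with a central triangle. For $d=6$ there are none.

We keep the notation
$$L=\tbinom{n+1}2,\qquad N=\ell+n,\qquad D=\tbinom m2-\tbinom{n+1}2=\ell(2m-2\ell-1),$$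
$w_0$ for the longest element of the symmetric group $\mathfrak S_{n+1}$, and $s_a=(a\ a{+}1)$. The formula for $D$ follows from $n+1=m-2\ell$.

## The polynomial at roots of unity

**Lemma 2.** $Cat_\ell(x)$ is a polynomial with nonnegative integer coefficients, and for $d\mid m$ its value at $\omega_d$ is the one listed in (i)–(iv) of Theorem 1.

**Step 1: integrality.** This step makes $Cat_\ell(\omega)$ meaningful. Specialize Weyl's character formula for $\mathfrak{sp}_{2n}$ with $\lambda=(\ell,\dots,\ell)$ and $\rho=(n,\dots,1)$ by $e^\mu\mapsto x^{(\mu,\rho)}$, with the standard form. The numerator is $\sum_w\mathrm{sgn}(w)x^{(\lambda+\rho,w\rho)}$, which is the Weyl denominator evaluated by $e^\mu\mapsto x^{(\lambda+\rho,\mu)}$. Its product form gives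
$$\sum_\mu \mathrm{mult}(\mu)\,x^{(\mu,\rho)}=x^{-(\lambda,\rho)}\prod_{\alpha>0}\frac{1-x^{(\lambda+\rho,\alpha)}}{1-x^{(\rho,\alpha)}} .$$
The roots $e_i-e_j$ contribute $1$, since $(\lambda,e_i-e_j)=0$. After renumbering the coordinates by $i\mapsto n+1-i$, the roots $e_i+e_j$ ($i<j$) and $2e_i$ contribute $[i+j+2\ell]_x/[i+j]_x$ for $i\le j$. So $Cat_\ell(x)=\sum_\mu\mathrm{mult}(\mu)x^{(\mu,\rho)+(\lambda,\rho)}$. The exponents are integers, and they are nonnegative because the lowest weight is $-\lambda$.

**Step 2: a factorial form.** This step turns the double product into factorials, which are easy to evaluate near roots of unity. Put $[k]!=[1]_x\cdots[k]_x$ and $Cat_0=1$. In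
$$\frac{Cat_\ell}{Cat_{\ell-1}}=\prod_{i\le j}\frac{[i+j+2\ell]}{[i+j+2\ell-2]}$$
the product over $j$ from $i$ to $n$ telescopes to $\frac{[n+i+2\ell]\,[n+i+2\ell-1]}{[2i+2\ell-1]\,[2i+2\ell-2]}$. The product of the numerators over $i=1,\dots,n$ is $\frac{[2n+2\ell]!}{[n+2\ell]!}\cdot\frac{[2n+2\ell-1]!}{[n+2\ell-1]!}$, and that of the denominators is $\frac{[2n+2\ell-1]!}{[2\ell-1]!}$. So the ratio is $\frac{[2n+2\ell]!\,[2\ell-1]!}{[n+2\ell]!\,[n+2\ell-1]!}$. Multiplying these ratios for $1,\dots,\ell$,
$$Cat_\ell(x)=\prod_{j=1}^{\ell}[2n+2j]!\,[2j-1]!\Big/\prod_{i=1}^{2\ell}[n+i]! .\tag{1}$$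
Since $n+1=m-2\ell$, setting $x=1$ gives $Cat_\ell(1)=B(m,\ell)$.

**Step 3: factorials near $\omega_d$.** This step isolates the vanishing factor. As $x\to\omega_d$ we have $[ad]_x/[d]_x=[a]_{x^d}\to a$, and $[ad+r]_x\to[r]_{\omega_d}\ne0$ for $0<r<d$. With $E=[d]!$, multiplying over $d$ consecutive indices at a time gives
$$[ad+b]!\,/E^a\ \longrightarrow\ a!\,[b]!_{\omega_d}\qquad(0\le b<d).\tag{2}$$
Put $G=\prod_{b=0}^{d-1}[b]!_{\omega_d}\ne0$. We write $\sim$ when the ratio of two functions tends to $1$ as $x\to\omega_d$.

**Step 4: the case $d\mid2\ell$.** Here $d\mid n+1$, and $n+1=\phi d$ with $\phi=p-q$. The denominator of (1) is $\prod_{k=0}^{qd-1}[\phi d+k]!$. Writing $k=ad+b$ and using (2), it is $\sim G^q\prod_{a<q}\big((\phi+a)!\,E^{\phi+a}\big)^d$. The numerator is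
$$\prod_{0\le k<qd,\ k\text{ even}}[2\phi d+k]!\ \cdot\prod_{0<k<qd,\ k\text{ odd}}[k]! .$$

If $d$ is even, $k$ and $b$ have the same parity, so for each $a$ each product receives $d/2$ values of $b$. The numerator is $\sim G^q\prod_a\big((2\phi+a)!\,a!\,E^{2\phi+2a}\big)^{d/2}$. The powers of $E$ and $G$ cancel, and the quotient is $A(p,q)^{d/2}$.

If $d$ is odd, then $q$ is even. For even $a$ the first product receives $\frac{d+1}2$ values of $b$ and the second $\frac{d-1}2$; for odd $a$ these numbers are interchanged. The exponent of $E$ in the numerator is $\phi(d+1)+ad$ for even $a$ and $\phi(d-1)+ad$ for odd $a$. There are equally many even and odd $a<q$, so the total is $\sum_a(\phi+a)d$, as in the denominator. Again $E$ and $G$ cancel, and what remains is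
$$\prod_{a<q}\frac{[(2\phi+a)!\,a!]^{(d-1)/2}}{(\phi+a)!^{\,d-1}}\cdot\frac{\prod_{a\text{ even}}(2\phi+a)!\,\prod_{a\text{ odd}}a!}{\prod_{a<q}(\phi+a)!}=A(p,q)^{(d-1)/2}B(p,q/2).$$

**Step 5: the case $d\mid2\ell+1$.** Here $d\mid n$, $n=\phi d$ with $\phi=p-\sigma$, and $2\ell=\sigma d-1$. The denominator of (1) is $\prod_{k=0}^{\sigma d-1}[\phi d+k]!\,/[\phi d]!$, and the numerator is
$$\prod_{k\text{ even},\,0\le k<\sigma d}[2\phi d+k]!\,\Big/[2\phi d]!\ \cdot\prod_{k\text{ odd}<\sigma d}[k]! .$$
The powers of $G$ cancel as before. Among $0\le a<\sigma$ there are $\frac{\sigma+1}2$ even and $\frac{\sigma-1}2$ odd values, so the numerator has $E$-exponent $\phi d\sigma+\phi-2\phi+\sum ad$ and the denominator $\phi d\sigma-\phi+\sum ad$; these agree. The value is $A(p,\sigma)^{(d-1)/2}$ times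
$$\frac{\phi!}{(2\phi)!}\cdot\frac{\prod_{a\text{ even}}(2\phi+a)!\prod_{a\text{ odd}}a!}{\prod_{a<\sigma}(\phi+a)!}=\frac{\prod_{a\text{ even},\,2\le a\le\sigma-1}(2\phi+a)!\ \prod_{a\text{ odd},\,a\le\sigma-2}a!}{\prod_{a=1}^{\sigma-1}(\phi+a)!}=B\big(p,\tfrac{\sigma-1}2\big),$$
because $p-(\sigma-1)=\phi+1$.

**Step 6: the remaining $d$.** Now $d\ge2$ divides neither $2\ell$ nor $2\ell+1$, and we show that $Cat_\ell$ vanishes at $\omega_d$. Since $[k]_x$ has a simple zero at $\omega_d$ if $d\mid k$ and none otherwise, the order of vanishing is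
$$\mathrm{ord}=\#\{i\le j:d\mid i+j+2\ell\}-\#\{i\le j:d\mid i+j\}\qquad(1\le i,j\le n).$$
Let $e=2\ell\bmod d$ and $n=ad+n'$ with $0\le n'<d$. From $d\mid n+1+2\ell$ we get $n'=d-1-e$ and $-2\ell\equiv n'+1$. Thus $e=0$ iff $d\mid2\ell$, and $n'=0$ iff $d\mid 2\ell+1$.

Split $[n]$ into $a$ full residue systems and $n'$ further elements congruent to $1,\dots,n'$. The number of $(i,j)\in[n]^2$ with $i+j\equiv c$ is $a^2d+2an'+M(c)$, where $M(c)=\#\{(i,j)\in[n']^2:i+j\equiv c\}$. Since $2\le i+j\le2n'\le2d-2$, only $i+j=n'+1$ contributes to $M(n'+1)$, so $M(n'+1)=n'$; and only $i+j=d$ contributes to $M(0)$, so $M(0)=\max(0,2n'-d+1)$. The number of pairs with $i\le j$ is half the sum of the number of all pairs and the number of diagonal pairs.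

Let $d$ be odd. Then $2i\equiv0$ has $a$ solutions $i\le n$. The congruence $2i\equiv n'+1$ has $a$ solutions in the full systems, and one more in $[n']$ exactly if $n'$ is odd. So
$$2\,\mathrm{ord}=n'+[n'\text{ odd}]-\max(0,2n'-d+1).$$
If $2n'\ge d-1$ this is $e+[n'\text{ odd}]$; otherwise it is $n'+[n'\text{ odd}]$. It is positive as $e\ne0$ and $n'\ne0$.

Let $d$ be even. Then $m$ is even and $n$ is odd, so $n'$ is odd and $e$ is even. The congruence $2i\equiv0$ means $\frac d2\mid i$ and has $2a+[n'\ge d/2]$ solutions. The congruence $2i\equiv n'+1$ means $i\equiv\frac{n'+1}2$ modulo $\frac d2$; among $1,\dots,n'$ only $\frac{n'+1}2$ qualifies, because $\frac{n'+1}2+\frac d2>n'$. So it has $2a+1$ solutions. Hence $2\,\mathrm{ord}=n'+1-\max(0,2n'-d+1)-[n'\ge d/2]$, which is $e>0$ if $n'\ge d/2$ and $n'+1>0$ otherwise. $\square$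

## From tableaux to reduced words to chords

**Recalled facts.** Let $\partial$ be promotion on standard tableaux: remove the label $1$, slide the hole outward (the smaller of the right and lower neighbors moves in), subtract $1$ from all labels, and put the largest label in the vacated corner. Its inverse $\partial^{-1}$ removes the largest label from its corner, then repeatedly moves the larger of the left and upper neighbors of the hole into it, and finally raises all labels by $1$ and puts $1$ in box $(1,1)$. For $X\in SYT(sc_n)$ let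
$$a(X)=(a_1,\dots,a_L),\qquad a_{L-k}=\text{ the row of the label }L\text{ in }\partial^{-k}X .$$

Edelman–Greene insertion puts a letter $x$ into a row as follows. If no entry exceeds $x$, append $x$. Otherwise let $y$ be the smallest entry larger than $x$. If $y=x+1$ and $x$ is already in the row, leave the row unchanged and insert $x+1$ into the next row; in all other cases replace $y$ by $x$ and insert $y$ into the next row. Inserting a word $a$ letter by letter gives $\mathrm{Ins}(a)$, and the order in which boxes appear gives $\mathrm{Rec}(a)$. Write $\mathrm{Red}(u)$ for the set of reduced words of a permutation $u$. We use two results of Edelman and Greene (*Balanced tableaux*, Adv. Math. 63 (1987)).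

* (EG1) $a\mapsto(\mathrm{Ins}(a),\mathrm{Rec}(a))$ is a bijection from $\mathrm{Red}(u)$ onto the pairs $(P,Q)$ with $P\in\mathcal T(u)$ and $Q\in SYT(\mathrm{sh}\,P)$. Here $\mathcal T(u)$ is the finite set of row- and column-increasing tableaux whose reading word is a reduced word of $u$. Moreover, $\mathrm{Rec}(a_1\dots a_k)$ is the restriction of $\mathrm{Rec}(a)$ to the labels $\le k$.
* (EG2) $\mathcal T(w_0)$ has one element, of shape $sc_n$, and $X\mapsto a(X)$ is a bijection $SYT(sc_n)\to\mathrm{Red}(w_0)$, inverse to $a\mapsto\mathrm{Rec}(a)^t$.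

In terms of $\mathrm{Rec}(a)$ itself one would record columns; transposition turns columns into rows and commutes with $\partial$. For $n=2$: starting from $X=12/3$, the label $3$ is in row $2$; $\partial^{-1}X=13/2$ has it in row $1$; $\partial^{-2}X=12/3$ has it in row $2$. So $a(12/3)=(2,1,2)$. Inserting $2,1,2$ gives $\mathrm{Rec}=13/2$, with transpose $12/3$, as (EG2) says. Similarly $a(13/2)=(1,2,1)$.

**Four observations.** In $\partial^{-1}$ labels move only right or down, and the label $k$ of $X$ has become the largest label in $\partial^{-(L-k)}X$; so $a_k$ is the row of the corner from which the original label $k$ is removed. A corner is a box $(r,n+1-r)$.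

* (a) A label in a corner does not move until it is removed. So if $k$ is in the corner of row $r$ of $X$, then $a_k=r$.
* (b) Always $\mathrm{row}_X(k)\le a_k$.
* (c) The label $L-1$ always lies in a corner: a non-corner box of $sc_n$ has a right and a lower neighbor in $sc_n$, and both labels there are larger than its own.
* (d) $a_k<a_{k+1}$ if and only if $k+1$ is in a strictly lower row than $k$ in $X$.

To see (d), read rows from bottom to top, each from left to right. In a standard tableau $k+1$ is in a strictly lower row than $k$ exactly if $k+1$ precedes $k$ in this word. Slides preserve the Knuth class, and a Knuth move interchanges two values $x<z$ only in the presence of a value strictly between them, so it never interchanges consecutive values. Removing the largest label, or putting in a new label $1$, does not affect the relative order of the other labels. So the relative order of the two labels persists until the original $k+1$ is the largest label. Then both are in distinct corners, the smaller by (c), in rows $a_{k+1}$ and $a_k$ by (a).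

**Tableaux as subsets of a set $W$.** Put
$$W=\{(i,s):1\le s\le n,\ 1\le i\le\ell+s\}.$$
The word of a subset of $W$ lists the letters $s$ with $i$ increasing, and with $s$ decreasing for each fixed $i$. We show that $\mathrm{FT}(sc_n,b)$ is in bijection with the subsets of $W$ whose word is a reduced word of $w_0$.

Standardization labels equal entries from left to right. It identifies a semistandard $T$ with a standard $X=\mathrm{std}(T)$ and values $i_1\le\dots\le i_L$, where $i_k$ is the value of the box labelled $k$, subject to $i_k<i_{k+1}$ whenever $k+1$ is in a strictly lower row than $k$. By (d) and (EG2), semistandard tableaux of shape $sc_n$ correspond to pairs $(a,i)$ with $a=a(X)\in\mathrm{Red}(w_0)$, $i_1\le\dots\le i_L$, and $a_k>a_{k+1}$ whenever $i_k=i_{k+1}$.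

The flag becomes the condition $i_k\le\ell+a_k$ for all $k$. Indeed, if $T$ is flagged, then $i_k\le\ell+\mathrm{row}_X(k)\le\ell+a_k$ by (b). Conversely, if the condition holds, then by (a) the corner entry of row $r$ is at most $\ell+r$, and it is the largest entry of its row.

So $T\mapsto P(T)=\{(i_k,a_k):1\le k\le L\}\subset W$ is the desired bijection: the word of $P(T)$ is $a$, and a subset whose word is in $\mathrm{Red}(w_0)$ gives back a pair $(a,i)$ with all the conditions.

**Chords.** Send $(i,s)\in W$ to the chord $\{i,\,i-\ell-s\}$ modulo $m$. For $n=2$, $\ell=1$ and $T=11/2$ we have $a=(2,1,2)$ and $i=(1,1,2)$, so $P(T)=\{(1,2),(1,1),(2,2)\}$, with chords $\{1,3\},\{1,4\},\{2,4\}$. The remaining diagonals $\{2,5\},\{3,5\}$ triangulate the pentagon. This is the general pattern.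

**Lemma 3.** The map $(i,s)\mapsto\{i,i-\ell-s\}$ is a bijection from $W$ to the relevant chords. The map $T\mapsto F(T)=\{\text{all chords}\}\setminus P(T)$ (with $P(T)$ viewed as a set of chords) is a bijection from $\mathrm{FT}(sc_n,b)$ to the facets of $\Delta$. All facets have $D$ chords.

See also Stump, JCTA 118 (2011), and Serrano–Stump, EJC 19 (2012). The proof uses pipe dreams. For $w\in\mathfrak S_m$, a reduced pipe dream of $w$ is a set of cells $(p,q)$, $p,q\ge1$, $p+q\le m$, whose word is a reduced word of $w$; here rows are read top to bottom, each row right to left, and the cell $(p,q)$ gives the letter $p+q-1$. Let $RP(w)$ be the set of them, and $r_{pq}(w)=\#\{i\le p:w(i)\le q\}$. Knutson and Miller (Ann. of Math. 161 (2005), Theorem B) prove the following for the generic $m\times m$ matrix $(z_{pq})$; our $w$ will be an involution, so no choice between $w$ and $w^{-1}$ matters. The ideal $J_w$ generated by the antidiagonal terms of the minors of size $1+r_{pq}(w)$ in the northwest $p\times q$ blocks, for all $p,q$, equals $\bigcap_{D'\in RP(w)}\langle z_c:c\in D'\rangle$.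

**Step 1: translate $W$ into cells and cells into chords.** Move $(i,s)$ to the cell $(i,\ell+s+1-i)$. This identifies $W$ with the cells satisfying $\ell+2\le p+q\le\ell+n+1$. Send a cell $(p,q)$ with $p+q\le m$ to the pair $p<m+1-q$; this is a bijection onto all chords. The composite is our map, because $m+1-(\ell+s+1-i)\equiv i-\ell-s$. In particular $W\to\{\text{chords}\}$ is injective. Its image consists of relevant chords, because $\ell+1\le\ell+s\le\ell+n=m-\ell-1$. There are $\sum_s(\ell+s)=\frac{mn}2$ elements in $W$ and $\binom m2-m\ell=\frac{mn}2$ relevant chords, so the image is all of them.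

**Step 2: the sets $P(T)$ are reduced pipe dreams.** Let $w=1^\ell\times w_0\in\mathfrak S_{\ell+n+1}\subset\mathfrak S_m$, an involution. Its reduced words are those of $w_0$ with all letters raised by $\ell$, so they use only $\ell+1,\dots,\ell+n$. The cell of $(i,s)$ gives the letter $\ell+s$, and decreasing $s$ in a row means reading right to left. So the sets $P(T)$ become exactly the elements of $RP(w)$. In the example above the cells are $(1,3),(1,2),(2,2)$ and the word is $3,2,3$, a reduced word of $1432$.

**Step 3: the rank conditions.** We compute which minors occur. We have $w(i)=i$ for $i\le\ell$ and for $i>\ell+n+1$, and $w(\ell+i)=\ell+n+2-i$ for $1\le i\le n+1$. If $p$ or $q$ lies outside $[\ell+1,\ell+n]$, then $r_{pq}=\min(p,q)$: this is clear if $p\le\ell$; if $p\ge\ell+n+1$ it holds because $w$ preserves $\{1,\dots,p\}$; and $r_{pq}=r_{qp}$. Then there is no minor of size $1+r_{pq}$ in the block. For $p=\ell+p'$, $q=\ell+q'$ with $1\le p',q'\le n$,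
$$r_{pq}=\ell+\#\{i\le p':i\ge n+2-q'\}=\ell+\max(0,p'+q'-n-1)=\ell+\max(0,p+q-m).$$

**Step 4: $J_w$ is generated by the $(\ell+1)$-crossings.** If $p+q\le m$, the generators are the products over antidiagonals $p_1<\dots<p_{\ell+1}$, $q_1>\dots>q_{\ell+1}$ with $p_{\ell+1}\le p$ and $q_1\le q$. Over all such $(p,q)$ we get exactly the antidiagonals of size $\ell+1$ with $p_{\ell+1}+q_1\le m$: given one, take $p=p_{\ell+1}\ge\ell+1$ and $q=q_1\ge\ell+1$; then $p,q\le m-\ell-1=\ell+n$. The corresponding chords $\{p_a,p'_a\}$ with $p'_a=m+1-q_a$ satisfy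
$$p_1<\dots<p_{\ell+1}<p'_1<\dots<p'_{\ell+1},$$
and these are exactly the sets of $\ell+1$ pairwise crossing chords. If $p+q-m=u>0$, the generators are antidiagonals of size $\kappa=\ell+1+u$ in the $p\times q$ block. The first $\ell+1$ cells of such an antidiagonal have rows at most $p-(\kappa-\ell-1)$ and columns at most $q$, with sum at most $p+q-u=m$. So it is divisible by one of the previous generators.

**Step 5: conclusion.** The ideal $J_w$ involves only variables of chords, and it is the ideal generated by the minimal non-faces of $\Delta$. All reduced pipe dreams have the same size $L$, so the primes in the intersection are irredundant, and the facets of $\Delta$ are the complements of the reduced pipe dreams. They have $\binom m2-L=D$ chords. $\square$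

## Promotion turns the polygon by one step

**Lemma 4.** $F(\mathrm{pro}\,T)$ is $F(T)$ rotated by $i\mapsto i-1$.

This is due to Serrano–Stump; here is a proof. Compare the example: $F(11/2)$ has the diagonals $\{2,5\},\{3,5\}$, and $\mathrm{pro}(11/2)=12/3$ has $P=\{(1,2),(2,1),(3,2)\}$, that is, missing chords $\{1,3\},\{2,5\},\{3,5\}$, so $F(12/3)$ has the diagonals $\{1,4\},\{2,4\}$.

The obvious idea is to replace $\mathrm{pro}$ by jeu de taquin promotion: remove the ones, slide, subtract $1$, and fill the vacated boxes with $N$. For flagged tableaux this is wrong as it stands, because an $N$ in a row $j<n$ violates the flag. Step 1 shows that this is the only thing wrong.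

**Step 1: a description of $\mathrm{pro}$ by sliding.** We claim: *Let $T$ have $f$ ones. Remove them, slide the holes out from right to left, and subtract $1$ from all entries. The holes end at corners of $f$ distinct rows; let $J$ be the set of these rows. Fill the corner of row $j\in J$ with $\ell+j$. The result is $\mathrm{pro}(T)$.* (In a slide the smaller of the right and lower neighbors moves into the hole, the lower one in case of a tie.)

Let $t_k$ be the ordinary Bender–Knuth involution, defined like $\rho_k$ but without the flag condition. Put $U^{(k)}=t_k\cdots t_1T$ and $T^{(k)}=\rho_k\cdots\rho_1T$. Let $\lambda_{k+1}$ be the set of boxes where $T$ has entries $\le k+1$, and $V_k$ the set of boxes of $U^{(k)}$ with entry $k+1$. In $U^{(k)}$ the entries $\le k+1$ fill $\lambda_{k+1}$, and the other entries are as in $T$. By induction on $k$ we show: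

*$T^{(k)}$ is $U^{(k)}$ with the entry of each corner box in $V_k$ in a row $j\le k-\ell$ changed from $k+1$ to $\ell+j$.*

For $k=0$ nothing is to be changed. Suppose the claim holds for $k$, with $k+1<N$, and put $j_0=k+1-\ell$. If $j_0\le0$, all flag bounds are at least $\ell+1\ge k+2$, so $\rho_{k+1}$ and $t_{k+1}$ coincide, and no row qualifies for a change. Let $j_0\ge1$; note $j_0\le n-1$. Three facts:

* ($\alpha$) Boxes of $V_k$ in rows $j\le k-\ell$ are corners. Otherwise the box below exists and has $T$-entry $\le\ell+j+1\le k+1$, so its $U^{(k)}$-entry is $\le k+1$, against column strictness.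
* ($\beta$) A non-corner box of $V_k$ in row $j_0$ has $k+2$ directly below it in $U^{(k)}$. The box below has $T$-entry $\le\ell+j_0+1=k+2$; it is not in $\lambda_{k+1}$ by column strictness; so its entry is its $T$-entry, which is $k+2$.
* ($\gamma$) Rows $\le j_0$ of $U^{(k)}$ contain no $k+2$, since there $T$ has entries $\le\ell+j_0=k+1$.

Now compare $t_{k+1}$ on $U^{(k)}$ with $\rho_{k+1}$ on $T^{(k)}$. In a row $j<j_0$ of $U^{(k)}$ at most the corner contains $k+1$, by ($\alpha$), and there is no $k+2$; a corner $k+1$ is free and becomes $k+2$. In $T^{(k)}$ that corner has the value $\ell+j\le k$, the row contains neither $k+1$ nor $k+2$, and nothing changes. In row $j_0$ of $U^{(k)}$ the non-corner entries $k+1$ are not free, by ($\beta$), there is no $k+2$, and a corner $k+1$ becomes $k+2$. Row $j_0$ of $T^{(k)}$ is the same row, but its flag bound is $k+1$, so nothing is free and a corner $k+1$ keeps the value $k+1=\ell+j_0$. In rows $>j_0$, $T^{(k)}$ and $U^{(k)}$ agree in rows $\ge j_0$ and the flag bounds are at least $k+2$, so both maps act identically. This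 is the claim for $k+1$.

At $k=N-1$, the boxes of $V_{N-1}$ in rows $j\le n-1$ are corners (the argument of ($\alpha$)) and carry $\ell+j$ in $T^{(N-1)}=\mathrm{pro}\,T$. The only box of row $n$ is a corner and, if it is in $V_{N-1}$, carries $N=\ell+n$. It is standard (Gansner, Discrete Math. 30 (1980); Stanley, *Promotion and evacuation*, EJC 2009) that $t_{N-1}\cdots t_1T$ is obtained by removing the ones, sliding, subtracting $1$, and filling the vacated boxes with $N$. So $V_{N-1}$ is the set of vacated boxes; they are corners, hence in distinct rows. This proves the description.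

For $T=11/2$ the hole in $(1,2)$ is already a corner, the hole in $(1,1)$ moves to $(2,1)$, and filling with $\ell+1=2$ and $\ell+2=3$ gives $12/3$, as computed before.

**Step 2: the same on standard tableaux.** This step tracks the letters. Let $X=\mathrm{std}(T)$ and $a=a(X)$. By definition $a(\partial X)=(a_2,\dots,a_L,y)$, where $y$ is the row of the vacated corner. Both words are reduced words of $w_0$, so $s_{a_1}w_0=w_0s_y$, and
$$a(\partial X)=(a_2,\dots,a_L,n+1-a_1).\tag{3}$$

The labels $1,\dots,f$ of $X$ are in the boxes $(1,1),\dots,(1,f)$, and $a_1>\dots>a_f$. Sliding the holes of $T$ from right to left is the same as applying $\partial^f$ to $X$: the first hole at $(1,1)$ passes the labels $2,\dots,f$ and reaches $(1,f)$; the next one reaches $(1,f-1)$; and so on. Slides are compatible with standardization, since of two equal entries to the right of and below a hole, the lower one has the smaller label. By (3) the vacated rows are, in order,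
$$j_1<\dots<j_f,\qquad j_e=n+1-a_e .$$
They are distinct, so no slide of $\partial^f$ ends in a previously vacated corner. A slide that moved a label placed in such a corner would end there; so no slide does. The labels placed there are larger than all labels of the other boxes, so in comparisons they act like empty positions. Thus $J=\{j_1,\dots,j_f\}$. With $Y=\partial^fX$,
$$a(Y)=(a_{f+1},\dots,a_L,j_1,\dots,j_f),$$
and the label $L-f+e$ of $Y$ lies in the corner of row $j_e$. Call these corners hole boxes. The labels $1,\dots,L-f$ of $Y$ order the non-hole boxes as $\mathrm{std}(\mathrm{pro}\,T)$ does. The non-hole box with $Y$-label $i$ carries the letter $a_{f+i}$ and has the value $i_{f+i}-1$ in $\mathrm{pro}\,T$.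

What remains is to pass from $Y$, where the hole boxes have the largest labels, to $\mathrm{std}(\mathrm{pro}\,T)$, where they are placed according to their values.

**Lemma 5 (Swap Lemma).** Let $X\in SYT(sc_n)$ have $k+1$ in the corner of row $j$, and let $|a(X)_k-j|\ge2$. Then interchanging the labels $k,k+1$ gives a standard tableau $s_kX$, and $a(s_kX)$ is $a(X)$ with the $k$-th and $(k+1)$-st letters interchanged.

*Proof.* First, $s_kX$ is standard. Apply $\partial^{-1}$ successively $L-k-1$ times. The label $k+1$ stays in its corner, by (a). At the end it is the largest label, and the original label $k$ is in a corner, by (c), of row $a(X)_k$, by (a). Suppose $k$ were directly left of $(j,n+1-j)$ in $X$. That box is not a corner, and $k$ cannot move right, because the corner of row $j$ is not vacated in these steps. So it moves down to $(j+1,n-j)$, a corner, and $a(X)_k=j+1$. Suppose $k$ were directly above $(j,n+1-j)$. Then it can only move right to $(j-1,n+2-j)$, a corner, and $a(X)_k=j-1$. Both are excluded, so $k$ and $k+1$ are not adjacent.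

Next, we reduce to $k=L-1$. In these steps the comparisons between the left and the upper neighbor of a hole never involve the corner of row $j$, which is neither left of nor above any box. So they never compare $k$ with $k+1$, and the processes for $X$ and $s_kX$ are identical up to the interchange. Hence the letters with indices $k+2,\dots,L$ agree, and with $\hat X=\partial^{-(L-k-1)}X$ we have $\partial^{-(L-k-1)}s_kX=s_{L-1}\hat X$. By (3),
$$a(\hat X)=(n+1-a_{k+2},\dots,n+1-a_L,\ a_1,\dots,a_{k+1}),$$
and for $s_kX$ likewise, with the same first $L-k-1$ letters. So it suffices to show that $a(s_{L-1}\hat X)$ is $a(\hat X)$ with the last two letters interchanged.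

Finally, the case $k=L-1$. Let $r=a(\hat X)_{L-1}$. By (a) and (c) the labels $L,L-1$ of $\hat X$ are in the corners of rows $j,r$, so
$$a(\hat X)=x\cdot(r,j),\qquad a(s_{L-1}\hat X)=y\cdot(j,r).$$
As $s_j,s_r$ commute, $x,y\in\mathrm{Red}(u)$ with $u=w_0s_js_r$. By (EG1) and (EG2), $\mathrm{Rec}(x)^t=\hat X|_{\le L-2}=\mathrm{Rec}(y)^t$. Reduced words of $u$ correspond to reduced words of $w_0$ ending in $(r,j)$, so by (a), (c) and (EG2), $|\mathrm{Red}(u)|$ is the number of standard tableaux with $L$ in the corner of row $j$ and $L-1$ in the corner of row $r$. This is the number $f^\lambda$ of standard tableaux of shape $\lambda$, where $\lambda$ is $sc_n$ without these two corners. By (EG1), $\sum_{P\in\mathcal T(u)}f^{\mathrm{sh}P}=f^\lambda$. But $\mathrm{Ins}(x)\in\mathcal T(u)$ has shape $\lambda^t$ and $f^{\lambda^t}=f^\lambda$, so $\mathcal T(u)=\{\mathrm{Ins}(x)\}$. Hence $\mathrm{Ins}(x)=\mathrm{Ins}(y)$ and $\mathrm{Rec}(x)=\mathrm{Rec}(y)$, and $x=y$ by (EG1). $\square$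

**Step 3: moving the hole boxes into place.** We finish the proof of Lemma 4. Let $\beta_e$ be the corner of row $j_e$; its value in $\mathrm{pro}\,T$ is $\ell+j_e$. Any other box of this value lies in a row $\ge j_e$, because $\mathrm{pro}\,T$ respects the flag, hence strictly to the left of $\beta_e$. So $\beta_e$ is the last among the boxes of its value. The values of $\beta_1,\dots,\beta_f$ increase. Therefore $\mathrm{std}(\mathrm{pro}\,T)$ arises from $Y$ by moving the label of $\beta_1$ down past all non-hole boxes of value $>\ell+j_1$, then that of $\beta_2$ past all non-hole boxes of value $>\ell+j_2$, and so on. The box $\beta_e$ never has to pass $\beta_{e'}$ with $e'<e$, since it passes only values larger than $\ell+j_e>\ell+j_{e'}$.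

Each elementary move interchanges the label $k+1$ of $\beta_e$ with the label $k$ of a non-hole box of value $\kappa>\ell+j_e$. By induction every box still carries its letter from $a(Y)$. The non-hole box had value $\kappa+1$ in $T$, so its letter $s$ satisfies $(\kappa+1,s)\in P(T)\subset W$, that is, $s\ge\kappa+1-\ell\ge j_e+2$. So Lemma 5 applies, and every box keeps its letter. At the end we read off
$$P(\mathrm{pro}\,T)=\{(i-1,s):(i,s)\in P(T),\,i\ge2\}\cup\{(\ell+n+1-s,\,n+1-s):(1,s)\in P(T)\}.$$
The chord of $(i-1,s)$ is that of $(i,s)$ rotated by $-1$. The chord of $(\ell+n+1-s,n+1-s)$ is $\{\ell+n+1-s,0\}=\{-\ell-s,0\}$, which is the chord $\{1,1-\ell-s\}$ of $(1,s)$ rotated by $-1$. $\square$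

In particular $\mathrm{pro}^m=1$. Moreover, if $m/\gcd(k,m)=d$, then $\#\{T:\mathrm{pro}^kT=T\}$ is the number of facets of $\Delta$ invariant under the group of rotations of order $d$. Call this number $\mathrm{Fix}_d$.

## Diameters in a facet with half-turn symmetry

Rotation orbits of chords have full size except for diameters under the half-turn. When we count invariant facets by their number of orbits, we need to know how many diameters a symmetric facet contains. For $\ell=1$ the answer is one, the familiar fact about centrally symmetric triangulations.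

**Lemma 6.** Let $m$ be even. Every facet $F$ of $\Delta$ invariant under the half-turn contains exactly $\ell$ diameters.

*Proof.* Here $n$ is odd.

**Step 1: unroll the chords along a time axis.** Put $\mathcal G=\{(u,s)\in\mathbb Z\times[n]:u\equiv s\bmod2\}$. The element $(u,s)$ corresponds to $(i,s)$ with $u=2i-s$, $i\in\mathbb Z$, and has the chord $\{i,i-\ell-s\}$. Let $\gamma(u,s)=(u+m,n+1-s)$; in terms of $(i,s)$ this is $(i+n+1+\ell-s,\,n+1-s)$. Its chord is $\{i+n+1+\ell-s,\,i\}=\{i-\ell-s,i\}$, so $\gamma$ preserves chords.

The fibers of $\mathcal G\to\{\text{chords}\}$ are exactly the $\gamma$-orbits. Let $(i,s)$ and $(i',s')$ have the same chord. If $i'\equiv i$ and $i'-\ell-s'\equiv i-\ell-s$ modulo $m$, then $s'=s$ and $i'\in i+m\mathbb Z$, and the two differ by a power of $\gamma^2:(u,s)\mapsto(u+2m,s)$. If $i'\equiv i-\ell-s$ and $i'-\ell-s'\equiv i$, then $s'\equiv-2\ell-s\equiv n+1-s$, so $s'=n+1-s$ and $i'\equiv i+n+1+\ell-s$; the two differ by $\gamma$ and a power of $\gamma^2$.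

In these coordinates $W=\{-s<u\le2\ell+s\}$.

**Step 2: time order may replace reading order.** Two linear orders of the same letters in which non-commuting letters come in the same relative order give words related by commutations: bring the first letter of the second word to the front in the first word, and repeat. Elements with equal $u$ have distinct letters of the same parity, which commute. For equal $s$ the order by $i$ is the order by $u$. For $(i,s)$ and $(i',s+1)$ we have $u<u'$ iff $2i-s<2i'-s-1$ iff $i<i'$, iff $(i,s)$ is read first. So reading a subset of $W$ by increasing time $u$ gives a word of the same permutation, reduced if and only if the original is.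

**Step 3: change to a window with straight ends.** Let $\tilde P\subset\mathcal G$ be the preimage of the complement of $F$; it is $\gamma$-invariant. By Lemma 3, $\tilde P\cap W$ has a reduced word of $w_0$. Put
$$W_0=\{-n<u\le2\ell+1\},\qquad W_-=W_0\setminus W=\{-n<u\le-s\},\qquad W_+=W\setminus W_0=\{2\ell+1<u\le2\ell+s\}.$$
$W_0$ is a window of $m$ consecutive times, and $W_+=\gamma(W_-)$. If $(u,s)\in W_-$, $(u',s')\in W\cap W_0$ and $|s-s'|\le1$, then $u'\ge2-s'\ge1-s>u$. So up to commutations $W_-$ comes first in $W_0$; and $W_+$ comes last in $W$. Let $\alpha,\beta$ be the products, in time order, of the letters of $\tilde P$ in $W_-$ and in $W\cap W_0$. The letters of $\tilde P$ in $W_+=\gamma(W_-)$ have the product $w_0\alpha w_0$. So $w_0=\beta\,w_0\alpha w_0$, which gives $\beta w_0\alpha=1$ and $\alpha\beta=w_0$. As $|\tilde P\cap W_0|=|\tilde P\cap W|=L$, the word of $\tilde P\cap W_0$ is also a reduced word of $w_0$.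

**Step 4: wires and the height flip.** Draw $n+1$ wires at heights $1,\dots,n+1$, and at time $u$ let the wires at heights $s,s+1$ cross for every $(u,s)\in\tilde P$. By Step 3, every two wires cross exactly once in $W_0$. As $F$ is invariant under the half-turn $i\mapsto i+\frac m2$, $\tilde P$ is invariant under $(u,s)\mapsto(u+m,s)$. Composing with $\gamma^{-1}$, it is invariant under $(u,s)\mapsto(u,n+1-s)$. So the height flip $h\mapsto n+2-h$ maps wires to wires, and it fixes none since $n+2$ is odd. A wire and its image have heights $h$ and $n+2-h$ at all times, so they cross at heights $s,s+1$ with $2s+1=n+2$, that is, $s=\frac{n+1}2$. Conversely, two wires crossing at heights $\frac{n+1}2,\frac{n+3}2$ are images of each other. There are $\frac{n+1}2$ pairs of a wire and its image, and each crosses once. So $\tilde P\cap W_0$ has exactly $\frac{n+1}2$ elements with $s=\frac{n+1}2$, that is, with $\ell+s=\frac m2$; these are the elements whose chords are diameters. $W_0$ is a fundamental domain of $\gamma$, so it represents each relevant chord once. Hence $\frac{n+1}2=\frac m2-\ell$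 of the $\frac m2$ diameters are missing from $F$, and $\ell$ are in $F$. $\square$

## Pfaffians degenerate to crossings, compatibly with rotation

We return to $R=S/I$. As $GL(V)$-modules (Littlewood; De Concini–Procesi 1976, Abeasis–Del Fra 1980), $S=\bigoplus S_\lambda V$ over all $\lambda$ all of whose columns have even length (written "$\lambda'$ even"), with $S_\lambda V$ in degree $|\lambda|/2$, and $I$ is the sum of those with at least $2\ell+2$ rows. Writing $\ell(\lambda)$ for the number of rows,
$$H(t;x):=\sum_kt^k\,\mathrm{ch}\,R_k=\sum_{\lambda'\text{ even},\ \ell(\lambda)\le2\ell}s_\lambda(x_1,\dots,x_m)\,t^{|\lambda|/2}.\tag{4}$$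
The trace of $g\in GL(V)$ on $R_k$ is the coefficient of $t^k$ at the eigenvalues of $g$; write $H(t;g)$ for the resulting series. We first need the size of such sums at $t\to1$.

**Lemma 7.** For $h\ge0$ and $p>2h$, and for $0\le q<p$,
$$\lim_{t\to1^-}(1-t)^{2hp-2h^2-h}\sum_{\lambda'\text{ even},\,\ell(\lambda)\le2h}s_\lambda(1^p)\,t^{|\lambda|/2}=B(p,h),\tag{5}$$
$$\lim_{t\to1^-}(1-t)^{2pq-q^2}\sum_{\ell(\lambda)\le q}s_\lambda(1^p)^2\,t^{|\lambda|}=A(p,q).\tag{6}$$

*Proof.* **Step 1: sums become integrals.** Let $f(\mu_1,\dots,\mu_k)$ be a polynomial of degree $\le g$ with part $f_0$ of degree $g$. Then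
$$\lim_{t\to1^-}(1-t)^{g+k}\sum_{\mu_1\ge\dots\ge\mu_k\ge0}f(\mu)\,t^{|\mu|}=\int_{u_1\ge\dots\ge u_k\ge0}f_0(u)\,e^{-\sum u_i}\,du .$$
Substitute $\mu_i=\nu_i+\dots+\nu_k$ with $\nu\in\mathbb Z_{\ge0}^k$, and $u_i=v_i+\dots+v_k$. Then $|\mu|=\sum i\nu_i$, and by linearity it suffices to consider monomials in $\nu$. For these, $\sum_{\nu\ge0}\nu^ct^{i\nu}\sim c!\,(1-t^i)^{-c-1}\sim(1-t)^{-c-1}\int_0^\infty v^ce^{-iv}\,dv$. Monomials of degree less than $g$ contribute $0$ in the limit.

**Step 2: leading forms.** We use $s_\lambda(1^p)=\prod_{i<j\le p}\frac{\lambda_i-\lambda_j+j-i}{j-i}$. For $\ell(\lambda)\le q$ the leading form is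
$$\prod_{i<j\le q}(\lambda_i-\lambda_j)\prod_{i\le q}\lambda_i^{p-q}\Big/\prod_{i=1}^q(p-i)! .$$
For $\lambda=(\mu_1,\mu_1,\dots,\mu_h,\mu_h)$ the two rows of a pair contribute the constant $1$, and the leading form is
$$\prod_{a<b}(\mu_a-\mu_b)^4\prod_a\mu_a^{2(p-2h)}\Big/\prod_{i=1}^{2h}(p-i)! .$$
Degree plus number of variables is $q(q-1)+2q(p-q)+q=2pq-q^2$ for $s_\lambda(1^p)^2$, and $2h(h-1)+2h(p-2h)+h=2hp-2h^2-h$ in the second case, where $|\lambda|/2=|\mu|$.

**Step 3: the integrals.** The Laguerre–Selberg integral is
$$\int_{\mathbb R_+^k}\prod_{i<j}|u_i-u_j|^{2\gamma}\prod_iu_i^{\alpha-1}e^{-u_i}\,du=\prod_{j=0}^{k-1}\frac{\Gamma(\alpha+j\gamma)\,\Gamma(1+(j+1)\gamma)}{\Gamma(1+\gamma)} .$$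
For (6) take $(\gamma,\alpha,k)=(1,2(p-q)+1,q)$, divide by $q!$ to pass to the ordered region, and use $\prod_{j<q}(j+1)!=q!\prod_{j<q}j!$. For (5) take $(2,2(p-2h)+1,h)$, divide by $h!$, and use $\prod_{j<h}\frac{(2j+2)!}2=h!\prod_{j<h}(2j+1)!$. Together with the denominators of Step 2 this gives $A(p,q)$ and $B(p,h)$. $\square$

We now compare $R$ with the Stanley–Reisner ring $S/J_\Delta$, where $J_\Delta$ is generated by the products of $\ell+1$ pairwise crossing chords. The first thing to try is a Gröbner degeneration: choose a monomial order for which the crossing term of each Pfaffian leads. That gives Hilbert series but loses the rotation. No total monomial order is invariant under $c$: if $x$ is a variable with $x>cx$, then applying $c$ repeatedly gives $x>cx>c^2x>\dots>c^mx=x$, and $x<cx$ is excluded in the same way. The remedy is to grade by a rotation-invariant real weight, which need not separate all monomials but must single out the crossing term. The length of a chord does this.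

**Lemma 8.** For every $k$, $R_k$ and $(S/J_\Delta)_k$ have the same trace for every power of $c$.

*Proof.* **Step 1: initial forms of the Pfaffians.** Give $x_{ij}$ the weight $\sin(\pi|i-j|/m)$, half the Euclidean length of the chord in the regular $m$-gon on the unit circle. This is rotation invariant. For $f\in S_k$ let $\mathrm{in}(f)$ be the part of highest weight, and let $\mathrm{in}(I)$ be the span of all $\mathrm{in}(f)$, $f\in I$ homogeneous in degree; it is an ideal. In a convex quadrilateral the sum of the diagonals strictly exceeds the sum of either pair of opposite sides, by the triangle inequality at the intersection point of the diagonals. Two non-crossing chords of a perfect matching are opposite sides of such a quadrilateral, and replacing them by the diagonals increases the weight. So among the perfect matchings of $2\ell+2$ vertices the unique one with pairwise crossing chords has strictly largest weight. The initial form of each Pfaffian generator is therefore $\pm$ the corresponding crossing monomial, and $J_\Delta\subseteq\mathrm{in}(I)$.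

**Step 2: equality.** We show $J_\Delta=\mathrm{in}(I)$ by comparing growth at $t=1$. The Hilbert series of $S/\mathrm{in}(I)$ is that of $S/I$, namely $H(t;1^m)$. By (5) with $p=m$, $h=\ell$, multiplied by $(1-t)^D$ it tends to $B(m,\ell)=Cat_\ell(1)$; note $2\ell m-2\ell^2-\ell=D$. The Hilbert series of $S/J_\Delta$ is $\sum_{F\in\Delta}\big(\frac t{1-t}\big)^{|F|}$, so by Lemma 3 the corresponding limit is the number of facets, which is the number of reduced pipe dreams of $1^\ell\times w_0$. This number is
$$\prod_{1\le i<j\le n+1}\frac{2\ell+i+j-1}{i+j-1}=Cat_\ell(1)$$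
(Fomin–Kirillov, *Reduced words and plane partitions*, J. Algebraic Combin. 6 (1997)); replacing $j$ by $j+1$ gives the product defining $Cat_\ell(1)$. Equivalently, subtracting $i$ from the entries of row $i$ turns $\mathrm{FT}(sc_n,b)$ into the fillings of $sc_n$ by $0,\dots,\ell$ with weakly increasing rows and columns, that is, plane partitions of staircase shape with parts $\le\ell$, which are counted by Proctor's formula.

So $(1-t)^D$ times the Hilbert series of $\mathrm{in}(I)/J_\Delta$ tends to $0$. Suppose $f$ were a nonzero homogeneous element of the ideal $\mathrm{in}(I)/J_\Delta$ of $S/J_\Delta$. Since $S/J_\Delta$ embeds in $\bigoplus_F\mathbb C[x_e:e\in F]$ over the facets $F$, $f$ has a nonzero image $\bar f$ in some $\mathbb C[x_e:e\in F]$. The ideal generated by $f$ surjects onto $\bar f\,\mathbb C[x_e:e\in F]$, whose Hilbert series is $t^{\deg f}/(1-t)^D$. Then the limit would be at least $1$, a contradiction. So $\mathrm{in}(I)=J_\Delta$. (Compare Jonsson–Welker, *A spherical initial ideal for Pfaffians*.)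

**Step 3: traces.** Filter $R_k$ by the images of the subspaces of $S_k$ of weight $\le\theta$. Since $c$ permutes the variables without signs and the weight is rotation invariant, these are $c$-stable. The associated graded space is $(S/\mathrm{in}(I))_k=(S/J_\Delta)_k$, $c$-equivariantly, and passing to the associated graded space does not change traces. $\square$

## Invariant facets as leading coefficients

Let $d\mid m$, $p=m/d$ and $g=c^p$, which acts on chords as rotation by $p$ and generates a rotation group of order $d$. The monomials supported on faces of $\Delta$ form a basis of $S/J_\Delta$ permuted by $g$. A monomial is fixed exactly if its exponents are constant on orbits of chords. So Lemma 8 gives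
$$H(t;g)=\sum_{F\in\Delta,\ gF=F}\ \prod_{O\subset F\text{ orbit}}\frac{t^{|O|}}{1-t^{|O|}}.\tag{7}$$
A nontrivial rotation fixing a chord must interchange its endpoints, so it is the half-turn and the chord is a diameter. Hence all orbits have size $d$, except that diameters lie in orbits of size $d/2$ when $d$ is even.

**Lemma 9.** If $d$ is odd, then
$$\mathrm{Fix}_d=d^{D/d}\lim_{t\to1^-}(1-t)^{D/d}H(t;g).\tag{8}$$
If $d$ is even, then $\mathrm{Fix}_d=0$ unless $d\mid2\ell$, and if $d\mid2\ell$, then with $K=(D+\ell)/d=2\ell(m-\ell)/d$,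
$$\mathrm{Fix}_d=d^K\,2^{-2\ell/d}\lim_{t\to1^-}(1-t)^KH(t;g).\tag{9}$$

*Proof.* Let $d$ be odd. An invariant face has at most $D/d$ orbits, with equality iff it is a facet. A face with $D/d$ orbits contributes $\lim\big((1-t)\frac{t^d}{1-t^d}\big)^{D/d}=d^{-D/d}$ to the limit, and a face with fewer orbits contributes $0$. (If $d\nmid D$, both sides are $0$.)

Let $d$ be even. By Lemma 6 an invariant facet contains exactly $\ell$ diameters, and they fall into orbits of size $d/2$. So $\mathrm{Fix}_d=0$ unless $d\mid2\ell$. Let $d\mid2\ell$. An invariant face with $D_F$ chords, $a_F$ of them diameters, has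
$$\frac{D_F-a_F}d+\frac{a_F}{d/2}=\frac{D_F+a_F}d$$
orbits. Here $D_F\le D$, and $a_F\le\ell$ since distinct diameters cross. So there are at most $K$ orbits. Equality means $D_F=D$ and $a_F=\ell$, and by Lemma 6 the second follows from the first; so equality holds exactly for the invariant facets. Without Lemma 6 an invariant facet could have fewer orbits and be invisible in the leading term. Each invariant facet has $2\ell/d$ orbits of size $d/2$ and $K-2\ell/d$ of size $d$, so it contributes $d^{-(K-2\ell/d)}(2/d)^{2\ell/d}=d^{-K}2^{2\ell/d}$ to the limit. $\square$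

## Evaluating the character at repeated eigenvalues

By Lemma 9 we need the leading behavior of $H(t;g)$ at $t\to1$. From $s_\lambda(x)=\sum_{w\in\mathfrak S_m}w\big(x^\lambda\prod_{i<j}(1-x_j/x_i)^{-1}\big)$, grouping by cosets of $\mathfrak S_r\times\mathfrak S_{m-r}$,
$$s_\lambda(x)=\sum_{|I|=r}s_\lambda(x_I)\prod_{i\in I,\,j\notin I}\frac1{1-x_j/x_i}\qquad(\ell(\lambda)\le r).\tag{10}$$
(From here on, $I$ denotes a subset of the index set.) With Littlewood's identity $\sum_{\lambda'\text{ even}}s_\lambda(y)=\prod_{i<j}(1-y_iy_j)^{-1}$, (4) becomes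
$$H(t;x)=\sum_{|I|=2\ell}\ \prod_{\{i,j\}\subset I}\frac1{1-tx_ix_j}\prod_{i\in I,\,j\notin I}\frac1{1-x_j/x_i}\tag{11}$$
for distinct nonzero $x_i$ and $t>0$ with all $t|x_ix_j|<1$. For fixed $0<t<1$ the series (4) converges to a holomorphic function of $x$ near any point with all $|x_i|=1$. Indeed $|s_\lambda(x)|\le s_\lambda(1^m)\,(\max|x_i|)^{|\lambda|}$, and the dimensions $s_\lambda(1^m)$ and the number of $\lambda$ of given size grow polynomially.

The direct attempt is to substitute the eigenvalues of $g$ into (11). It stops at once for $p\ge2$. The characteristic polynomial of $c$ is $y^m+1$, so the eigenvalues of $g=c^p$ are the $d$-th roots $\zeta$ of $-1$, each with multiplicity $p$. As soon as $I$ contains some but not all indices of one repeated eigenvalue, a factor $1-x_j/x_i$ vanishes. The sum of all terms is regular, but the single terms are not, and the poles in $x$ interact with the poles at $t=1$ coming from pairs with $x_ix_j=1$. The way out is to scale both at the same rate, $1-t\approx\epsilon$ and $x_i=\zeta_ie^{\epsilon y_i}$, and to use that the cancellation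 forces the limit to be regular at $y=0$.

**Lemma 10.** Let variables $x_i$ be divided into blocks, with nonzero base values $\zeta_i$ constant on blocks. Let $\mathcal Q$ be a set of pairs $\{i,j\}$, $i\ne j$, invariant under permutations preserving each block, with $\zeta_i\zeta_j=1$ for $\{i,j\}\in\mathcal Q$. Fix numbers $r_B$ and let
$$Z(t;x)=\sum_IU_I(t;x)\prod_B\ \prod_{i\in I\cap B,\,j\in B\setminus I}\frac1{1-x_j/x_i}\prod_{\{i,j\}\subset I,\,\{i,j\}\in\mathcal Q}\frac1{1-tx_ix_j}$$
over all $I$ with $|I\cap B|=r_B$ for all blocks $B$. Suppose that each $U_I$ is holomorphic near $(1;\zeta)$, that $U_{\pi I}(t;\pi x)=U_I(t;x)$ for block-preserving $\pi$, where $(\pi x)_{\pi(i)}=x_i$, and that $U_I(1;\zeta)=C$ for all $I$. Let $K$ be the number of displayed denominator factors in each term. Then for $t<1$ near $1$, $Z(t;\cdot)$ extends holomorphically to a neighborhood (depending on $t$) of $\zeta$; the function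
$$\mathcal L(y)=\sum_I\ \prod_B\ \prod_{i\in I\cap B,\,j\in B\setminus I}\frac1{y_i-y_j}\prod_{\{i,j\}\subset I,\,\{i,j\}\in\mathcal Q}\frac1{1-y_i-y_j}$$
is regular at $y=0$; and $\lim_{t\to1^-}(1-t)^KZ(t;\zeta)=C\,\mathcal L(0)$.

*Proof.* **Step 1: clear the poles in $x$.** All $I$ in the sum form one orbit under block-preserving permutations, so $K$ does not depend on $I$. Put $x_i=\zeta_ie^{z_i}$ and $t=e^{-\tau}$. For $i,j$ in one block, $1-x_j/x_i$ is $z_i-z_j$ times a holomorphic function with value $1$ at the origin; for $\{i,j\}\in\mathcal Q$, $1-tx_ix_j=1-e^{-\tau+z_i+z_j}$ is $\tau-z_i-z_j$ times such a function. So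
$$Z=\Phi\Big/\Big(\prod_B\prod_{i<j\in B}(z_i-z_j)\cdot\prod_{\mathcal Q}(\tau-z_i-z_j)\Big)$$
with $\Phi$ holomorphic near $0$. A block-preserving $\pi$ carries the term of $I$ at $x$ to the term of $\pi I$ at $\pi x$, so $Z$ is symmetric in each block. The product over $\mathcal Q$ is symmetric too, so $\Phi$ is antisymmetric in each block. It vanishes for $z_i=z_j$ and is divisible by the Vandermonde factors. Thus
$$Z=\Psi\Big/\prod_{\mathcal Q}(\tau-z_i-z_j),\qquad\Psi=\sum_{k\ge0}\Psi_k(\tau,z),$$
with $\Psi$ holomorphic near $0$ and $\Psi_k$ homogeneous of degree $k$. The denominator does not vanish for small $\tau>0$ and all $|z_i|<\tau/2$; this gives the extension.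

**Step 2: scale.** Let $M=|\mathcal Q|$. For generic $y$ insert $(\tau,z)=(\epsilon,\epsilon y)$ into the defining sum: as $\epsilon\to0^+$, $\epsilon^KZ\to C\mathcal L(y)$. In terms of $\Psi$ this says
$$\epsilon^{K-M}\sum_k\epsilon^k\Psi_k(1,y)\ \longrightarrow\ C\,\mathcal L(y)\prod_{\mathcal Q}(1-y_i-y_j).$$
Since the limit is finite for generic $y$, the polynomials $\Psi_k(1,y)$ vanish for $k<M-K$, and
$$\Psi_{M-K}(1,y)=C\,\mathcal L(y)\prod_{\mathcal Q}(1-y_i-y_j)$$
as polynomials in $y$ (read $\Psi_k=0$ for $k<0$). Taking $U_I\equiv1$, so $C=1$, shows that $\mathcal L$ is regular at $0$.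

**Step 3: set $y=0$.** Now $\epsilon^KZ(e^{-\epsilon};\zeta)=\epsilon^{K-M}\sum_k\epsilon^k\Psi_k(1,0)\to\Psi_{M-K}(1,0)=C\,\mathcal L(0)$, and $1-e^{-\epsilon}\sim\epsilon$. $\square$

The function $\mathcal L$ does not depend on $\zeta$ or $U_I$, only on the blocks, the $r_B$, and $\mathcal Q$. So we may compute $\mathcal L(0)$ from any convenient sum of the same shape. Two shapes occur.

First, one block of size $p>2h$, $\zeta=1$, $\mathcal Q$ all pairs, $r=2h$, $U_I=1$. Then $Z$ is (11) with $m,2\ell$ replaced by $p,2h$, so its extension at $x=1^p$ is the sum in (5), and $K=2h(p-2h)+h(2h-1)=2hp-2h^2-h$. By (5), $\mathcal L(0)=B(p,h)$. Call this function $\mathcal L^{\mathrm{self}}_{2h}$.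

Second, two blocks of size $p>q$, $\zeta=1$, $r=(q,q)$, $\mathcal Q$ the pairs between the two blocks, $U_I=1$. By (10) used twice and Cauchy's identity, $Z=\sum_{\ell(\lambda)\le q}s_\lambda(x)s_\lambda(x')t^{|\lambda|}$, and $K=2q(p-q)+q^2=2pq-q^2$. By (6), $\mathcal L(0)=A(p,q)$. Call this function $\mathcal L^{\mathrm{pair}}_q$.

For example, let $p=2$, $q=1$. Since $\sum_if(y_i)/(y_i-y_{i'})$, with $i'$ the other index, is the divided difference $\frac{f(y_1)-f(y_2)}{y_1-y_2}$, which tends to $f'(0)$, we get $\mathcal L^{\mathrm{pair}}_1(0)=\partial_y\partial_{y'}(1-y-y')^{-1}\big|_0=2$. Indeed $A(2,1)=2$.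

## The block sizes that survive

Index the blocks $B_\zeta$, each of size $p$, by the $d$-th roots $\zeta$ of $-1$. Inversion $\zeta\mapsto\zeta^{-1}=\bar\zeta$ has exactly one fixed point, $\zeta=-1$, if $d$ is odd, and none if $d$ is even. Split (11) by $r=(r_\zeta)$ with $r_\zeta=|I\cap B_\zeta|$, $0\le r_\zeta\le p$, $\sum r_\zeta=2\ell$, as $H=\sum_rH_r$. Lemma 10 applies to each $H_r$ with $\mathcal Q=\{\{i,j\}:\zeta_i\zeta_j=1\}$ and $U_I$ the product of all remaining factors. The constants are
$$C_r=\prod_{\zeta\ne\zeta'}(1-\zeta'/\zeta)^{-r_\zeta(p-r_{\zeta'})}\prod_{\{\zeta,\zeta'\},\,\zeta\ne\zeta',\,\zeta\zeta'\ne1}(1-\zeta\zeta')^{-r_\zeta r_{\zeta'}}\prod_{\zeta^2\ne1}(1-\zeta^2)^{-\binom{r_\zeta}2},$$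
$$K_r=\sum_\zeta r_\zeta(p-r_\zeta)+\sum_{\{\zeta,\bar\zeta\},\,\zeta\ne\bar\zeta}r_\zeta r_{\bar\zeta}+\tbinom{r_{-1}}2,$$
where the first product is over ordered pairs and the last term of $K_r$ is present only for $d$ odd. The function $\mathcal L_r$ is a product over the pairs $\{\zeta,\bar\zeta\}$ and, for $d$ odd, the block of $-1$; each factor is regular at $0$ by Lemma 10. For $t<1$ near $1$ both sides of $H(t;x)=\sum_rH_r(t;x)$ are holomorphic at the eigenvalue list, denoted $x=\zeta$, and they agree at nearby generic points, so $H(t;g)=\sum_rH_r(t;\zeta)$. By Lemma 10,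
$$\lim_{t\to1^-}(1-t)^{K_r}H_r(t;\zeta)=C_r\,\mathcal L_r(0).\tag{12}$$

**Step 1: the maximal $K_r$ for $d$ odd.** We find which $r$ contribute to (8). From $r_\zeta r_{\bar\zeta}=\frac12\big(r_\zeta^2+r_{\bar\zeta}^2-(r_\zeta-r_{\bar\zeta})^2\big)$ we get
$$K_r=2\ell p-\Big[\tfrac12\sum_\zeta r_\zeta^2+\tfrac12\sum_{\mathrm{pairs}}(r_\zeta-r_{\bar\zeta})^2+\tfrac12r_{-1}\Big],\qquad\frac Dd=2\ell p-\frac{\ell(2\ell+1)}d .$$
Put $r_0=r_{-1}$, $\theta_\zeta=r_\zeta-r_0\in\mathbb Z$ for $\zeta\ne-1$, and $\Theta=\sum\theta_\zeta$. Then $2\ell=dr_0+\Theta$, $\sum_\zeta r_\zeta^2=dr_0^2+2r_0\Theta+\sum\theta_\zeta^2$, and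
$$\frac{2\ell(2\ell+1)}d=\frac{(dr_0+\Theta)(dr_0+\Theta+1)}d=dr_0^2+2r_0\Theta+r_0+\frac{\Theta^2+\Theta}d .$$
Hence
$$2\Big(\frac Dd-K_r\Big)=\sum_\zeta r_\zeta^2+\sum_{\mathrm{pairs}}(r_\zeta-r_{\bar\zeta})^2+r_0-\frac{2\ell(2\ell+1)}d=\sum\theta_\zeta^2+\sum_{\mathrm{pairs}}(\theta_\zeta-\theta_{\bar\zeta})^2-\frac{\Theta^2+\Theta}d .$$
Now $\Theta^2\le(d-1)\sum\theta_\zeta^2$ by Cauchy–Schwarz, and $\Theta\le\sum\theta_\zeta^2$ because the $\theta_\zeta$ are integers. Adding, $(\Theta^2+\Theta)/d\le\sum\theta_\zeta^2$, so $K_r\le D/d$. Equality forces all $\theta_\zeta\in\{0,1\}$ and all of them equal. So either all $r_\zeta=q$ with $2\ell=dq$, or $r_{-1}=\sigma-1$ and all other $r_\zeta=\sigma$ with $2\ell+1=d\sigma$. Conversely these give equality, and they satisfy $0\le r_\zeta<p$ because $2\ell+1<m=dp$. For $d=1$ there is only $r=(2\ell)$. For $d>1$ at most one of the two cases occurs, so a maximizer is unique. If $d$ is odd and divides neither $2\ell$ nor $2\ell+1$, all $K_r<D/d$, and (8) and (12) give $\mathrm{Fix}_d=0$.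

In the hexagon with $\ell=1$, $d=3$, $p=2$ we have $D/d=3$. For $(r_{-1};r_\zeta,r_{\bar\zeta})=(0;1,1)$ we get $K_r=3$, while $(1;1,0)$, $(2;0,0)$, $(0;2,0)$ give $2,1,0$.

**Step 2: the maximal $K_r$ for $d$ even, $d\mid2\ell$.** Here
$$K_r=2\ell p-\tfrac12\sum r_\zeta^2-\tfrac12\sum_{\mathrm{pairs}}(r_\zeta-r_{\bar\zeta})^2\le2\ell p-\frac{(2\ell)^2}{2d}=\frac{2\ell(m-\ell)}d=K,$$
with equality iff all $r_\zeta=q=2\ell/d$. Here $q<p$, as $2\ell<m$.

**Step 3: products of roots.** These evaluate $C_r$. For each $\zeta$,
$$\prod_{\zeta'\ne\zeta}(1-\zeta'/\zeta)=d,\qquad\prod_{\zeta'\ne\bar\zeta}(1-\zeta\zeta')=d,$$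
since both are products of $1-\eta$ over the nontrivial $d$-th roots of unity $\eta$. Let
$$\Pi_1=\prod_{\{\zeta,\zeta'\},\,\zeta\ne\zeta',\,\zeta\zeta'\ne1}(1-\zeta\zeta'),\qquad\Pi_2=\prod_{\zeta^2\ne1}(1-\zeta^2).$$
Multiplying the second identity over all $\zeta$ gives $\Pi_1^2\Pi_2=d^d$. Moreover $\Pi_1>0$: complex conjugation permutes the pairs $\{\zeta,\zeta'\}$ in question without fixed pairs, since $\zeta'=\bar\zeta$ is excluded and at most one $\zeta$ is real. If $d$ is odd, $\zeta\mapsto\zeta^2$ is a bijection onto the $d$-th roots of unity, because $(-\zeta)^d=1$ shows that $-\zeta$ is not among the $\zeta$'s; so $\Pi_2=d$ and $\Pi_1=d^{(d-1)/2}$. If $d$ is even, $\zeta^2$ runs twice over the $\frac d2$-th roots of $-1$, and $\prod(1-\eta)$ over these is the value of $y^{d/2}+1$ at $1$, which is $2$; so $\Pi_2=4$ and $\Pi_1=d^{d/2}/2$.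

**Step 4: case (i), $d$ odd, $d\mid2\ell$.** All $r_\zeta=q$, so
$$C_r=d^{-dq(p-q)}\,d^{-q^2(d-1)/2}\,d^{-q(q-1)/2}=d^{-(dpq-dq^2/2-q/2)}=d^{-D/d},$$
because $D/d=2\ell p-\ell(2\ell+1)/d$ with $2\ell=dq$. By (8) and (12),
$$\mathrm{Fix}_d=\mathcal L_r(0)=\mathcal L^{\mathrm{pair}}_q(0)^{(d-1)/2}\,\mathcal L^{\mathrm{self}}_q(0)=A(p,q)^{(d-1)/2}B(p,q/2).$$

**Step 5: case (ii), $d$ even, $d\mid2\ell$.** All $r_\zeta=q$, so
$$C_r=d^{-dq(p-q)}\big(d^{d/2}/2\big)^{-q^2}4^{-q(q-1)/2}=d^{-(dpq-dq^2/2)}\,2^q=d^{-K}2^q .$$
By (9) and (12), with $2\ell/d=q$, $\mathrm{Fix}_d=\mathcal L_r(0)=A(p,q)^{d/2}$.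

**Step 6: case (iii), $d\mid2\ell+1$, $d>1$.** Write $r_\zeta=\sigma-\delta_\zeta$ with $\delta_{-1}=1$ and $\delta_\zeta=0$ otherwise. For $\zeta\ne\zeta'$, $r_\zeta(p-r_{\zeta'})=\sigma(p-\sigma)+\sigma\delta_{\zeta'}-(p-\sigma)\delta_\zeta$. As $d$ is odd, $\prod_{\zeta\ne-1}(1+\zeta)=\prod_{\zeta\ne-1}(1+\zeta^{-1})=d$, so the first factor of $C_r$ is
$$d^{-d\sigma(p-\sigma)-\sigma+(p-\sigma)} .$$
In the second factor the pairs $\{\zeta,-1\}$ have exponent $-(\sigma^2-\sigma)$ and the others $-\sigma^2$, so it is $\Pi_1^{-\sigma^2}\prod_{\zeta\ne-1}(1+\zeta)^\sigma=d^{-\sigma^2(d-1)/2+\sigma}$. The third is $\Pi_2^{-\sigma(\sigma-1)/2}=d^{-\sigma(\sigma-1)/2}$. The total exponent is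
$$-\Big(d\sigma p-\frac{d\sigma^2}2+\frac\sigma2-p\Big)=-\frac{(\sigma d-1)(2p-\sigma)}2=-\frac Dd,$$
the last equality because $D/d=\ell(2m-2\ell-1)/d$ with $2\ell=\sigma d-1$ and $m=dp$. By (8) and (12),
$$\mathrm{Fix}_d=\mathcal L^{\mathrm{pair}}_\sigma(0)^{(d-1)/2}\,\mathcal L^{\mathrm{self}}_{\sigma-1}(0)=A(p,\sigma)^{(d-1)/2}B\big(p,\tfrac{\sigma-1}2\big).$$
For $d=1$ the value in (iii) is the one in (i).

In the hexagon with $d=3$ one finds directly, with $a=e^{i\pi/3}$, that $C_r=\big[(1-\bar a/a)(1-a/\bar a)\,(1+a)^2(1+\bar a)^2\big]^{-1}=\frac1{3\cdot9}=3^{-3}$. So $\mathrm{Fix}_3=3^3\cdot3^{-3}\cdot A(2,1)=2$.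

**Step 7: case (iv) and the end of the proof.** For $d$ odd, $\mathrm{Fix}_d=0$ in the remaining case by Step 1. For $d$ even with $d\nmid2\ell$, $\mathrm{Fix}_d=0$ by Lemma 9. So in all cases $\mathrm{Fix}_d$ is the value listed in Theorem 1. By Lemma 2 this is $Cat_\ell(\omega_d)$, and by Lemma 4, $\mathrm{Fix}_d=\#\{T:\mathrm{pro}^kT=T\}$ whenever $m/\gcd(k,m)=d$. This proves Theorem 1: the triple $(\mathrm{FT}(sc_n,b),\langle\mathrm{pro}\rangle,Cat_\ell(x))$ exhibits the cyclic sieving phenomenon. $\blacksquare$
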